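# Subrings of free rings: finite presentability cannot be decided

## 1. A first guess, tested on one generator, one variable and five words

A finite set $T$ of noncommutative polynomials with integer coefficients generates a ring. Is there an algorithm that reads $T$ and tells us whether this ring has a finite presentation? The question is posed in Peter Mayr, Nik Ruskuc, "Presentations for subrings and subalgebras of finite co-rank", arXiv:1709.04435 (2017).

The answer one would first guess is *yes*. A free ring is a very concrete object: its elements are finite integer combinations of words, equality is equality of coefficients, and in each degree the relations among the elements of $T$ can be found by integer linear algebra. Let us fix the terms and test this guess.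

Rings are associative, but need not be commutative or unital. Throughout, $R$ is a nonzero commutative unital ring; the case to keep in mind is $R=\mathbb Z$.

**Definition (free ring, subring, finite presentation).** $R\langle X\rangle$ is the free non-unital associative $R$-algebra on $X$: its elements are finite $R$-linear combinations of nonempty words over $X$. The free ring on $X$ is $\mathbb Z\langle X\rangle$. "Ideal" means two-sided ideal closed under $R$-multiples, and $\langle T\rangle$ is the $R$-subalgebra generated by $T$ (for $R=\mathbb Z$, the subring). An $R$-algebra (for $R=\mathbb Z$, a ring) is *finitely presented* if it is isomorphic to $R\langle Z\rangle/I$ with $Z$ finite and $I$ finitely generated as an ideal.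

For example, $\mathbb Z\langle x\rangle=x\mathbb Z[x]$, the polynomials without constant term. In $R\langle Y\rangle$ the ideal generated by a set $D$ is spanned by all products $u\,g\,v$ with $g\in D$ and $u,v$ words over $Y$, possibly empty.

The definition lets us choose the generators. The first lemma says that the choice does not matter, so that we may always use the generating set $T$ that we are given.

**Lemma 1.** If $S$ is finitely presented and $\pi:R\langle Y\rangle\to S$ is a surjective homomorphism with $Y$ finite, then $\ker\pi$ is finitely generated as an ideal.

*Proof.* Let $\kappa:R\langle Z\rangle\to S$ be surjective with $Z$ finite and $\ker\kappa$ generated by $k_1,\dots,k_m$. Choose $\eta_y\in R\langle Z\rangle$ with $\kappa(\eta_y)=\pi(y)$ for $y\in Y$, and $\zeta_z\in R\langle Y\rangle$ with $\pi(\zeta_z)=\kappa(z)$ for $z\in Z$. For $g\in R\langle Z\rangle$ let $g(\zeta)\in R\langle Y\rangle$ be the result of substituting $\zeta_z$ for $z$; then $\pi(g(\zeta))=\kappa(g)$. Let $I_0$ be the ideal generated by the finitely many elements $k_l(\zeta)$ and $y-\eta_y(\zeta)$. We have $\pi(k_l(\zeta))=\kappa(k_l)=0$ and $\pi(\eta_y(\zeta))=\kappa(\eta_y)=\pi(y)$, so $I_0\subseteq\ker\pi$.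

Conversely, the homomorphism $R\langle Z\rangle\to R\langle Y\rangle/I_0$, $z\mapsto\zeta_z+I_0$, kills every $k_l$, hence $\ker\kappa$, and induces $\bar\varphi:S\to R\langle Y\rangle/I_0$ with $\bar\varphi(\kappa(g))=g(\zeta)+I_0$. Then $\bar\varphi(\pi(y))=\bar\varphi(\kappa(\eta_y))=\eta_y(\zeta)+I_0=y+I_0$. So $\bar\varphi\pi$ is the quotient map $R\langle Y\rangle\to R\langle Y\rangle/I_0$, and $\ker\pi\subseteq I_0$. $\square$

So finite presentability of $\langle T\rangle$ is a question about one ideal: take a letter $y_t$ for each $t\in T$, map $y_t\mapsto t$, and ask whether the ideal of relations is finitely generated.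

**One generator.** Let $T=\{t\}$ with $0\ne t\in\mathbb Z\langle X\rangle$. If $u=\sum a_iu_i$ and $v=\sum b_jv_j$ are nonzero and homogeneous in word length (the $u_i$ distinct of one length, the $v_j$ distinct of one length, all coefficients nonzero), then $uv=\sum a_ib_ju_iv_j$ with distinct words $u_iv_j$, so $uv\neq0$. Hence the top component of $t^n$ is the $n$-th power of the top component of $t$ and is nonzero of degree $n\deg t$. The powers of $t$ are linearly independent, and $\langle t\rangle$ is free on one generator.

**One variable, an example.** Let $T=\{x^2,x^3\}\subseteq\mathbb Z\langle x\rangle$, with letters $y_2,y_3$. The relations $y_2y_3-y_3y_2$ and $y_3^2-y_2^3$ hold. Modulo these two, every word becomes $y_2^a$ with $a\ge1$ or $y_2^ay_3$ with $a\ge0$. The images are $x^{2a}$ and $x^{2a+3}$, all distinct, hence linearly independent. So the two relations generate all relations.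

**One variable, in general.** *If $|X|\le1$, every finitely generated subring $S$ of $\mathbb Z\langle X\rangle$ is finitely presented.* The case $X=\emptyset$ is trivial. Let $|X|=1$; then $S$ is commutative. Let $\pi:\mathbb Z\langle Y\rangle\to S$ be onto with $Y$ finite. Then $\ker\pi$ contains the ideal generated by the finitely many commutators $yy'-y'y$ with $y,y'\in Y$. The quotient by that ideal is the ring $\mathbb Z[Y]_+$ of commutative polynomials without constant term. Let $J$ be the image of $\ker\pi$ in it. This is an ideal of $\mathbb Z[Y]_+$, and hence also an ideal of $\mathbb Z[Y]=\mathbb Z\oplus\mathbb Z[Y]_+$. By Hilbert's basis theorem a finite set $F$ generates $J$ over $\mathbb Z[Y]$. Since $\mathbb Z[Y]F=\mathbb ZF+\mathbb Z[Y]_+F$, the same $F$ generates $J$ as an ideal of $\mathbb Z[Y]_+$. Lifts of $F$ together with the commutators generate $\ker\pi$. $\square$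

**Five words.** So far the answer was always "finitely presented". With noncommuting variables this fails quickly. Let
$$T=\{c,\ ca,\ a^2,\ ad,\ d\}\subseteq\mathbb Z\langle a,c,d\rangle,\qquad \pi:\ u_1\mapsto c,\ u_2\mapsto ca,\ u_3\mapsto a^2,\ u_4\mapsto ad,\ u_5\mapsto d .$$
For each $n\ge0$ the word $c\,a^{2n+1}d$ factors in two ways:
$$u_1u_3^nu_4-u_2u_3^nu_5\in\ker\pi. \tag{1}$$
On the other hand, each nonempty proper factor of the word $u_1u_3^nu_4$ is $u_1u_3^k$, $u_3^k$ or $u_3^ku_4$, with image $ca^{2k}$, $a^{2k}$ or $a^{2k+1}d$. Each of these images has only one factorization over $T$. In $ca^{2k}$ the first factor is $c$ or $ca$ and the others are $a^2$, and parity excludes $ca$. In $a^{2k}$ all factors are $a^2$. In $a^{2k+1}d$ the last factor is $ad$ or $d$, the others are $a^2$, and parity excludes $d$.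

Now $\pi$ maps words to words, so $\ker\pi$ is spanned by the differences $v-v'$ of distinct words with $\pi(v)=\pi(v')$: group the terms of an element of $\ker\pi$ by image, and in each group the coefficients sum to $0$. Suppose that $\ker\pi$ is a finitely generated ideal. Then finitely many such differences $v-v'$ generate it. Choose $n$ with $n+2$ larger than the lengths of all words in them. The element (1) is a combination of elements $q(v-v')q'$, so the word $u_1u_3^nu_4$ equals some $qvq'$ or $qv'q'$. Then $v$ or $v'$ is a proper factor of it, and its image has a second factorization, a contradiction. By Lemma 1, $\langle T\rangle$ is not finitely presented.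

So "always finitely presented" is false, but in each case we decided by hand. The guess that an algorithm exists is still standing. Let us try to write the algorithm.

## 2. Relations degree by degree, and the quantifier that stays

Suppose every element of $T\subseteq\mathbb Z\langle X\rangle$ is homogeneous with respect to word length, and $0\notin T$ (dropping $0$ does not change $\langle T\rangle$). Let $Y=\{y_t:t\in T\}$ with $\deg y_t=\deg t\ge1$, and $\pi(y_t)=t$. Then $I=\ker\pi$ is homogeneous, $I=\bigoplus_nI_n$. Only finitely many words over $Y$ have degree $n$, so $I_n$ is the kernel of an explicit homomorphism between finitely generated free abelian groups, and we can compute a finite basis of it.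

Let $I^{(d)}$ be the ideal generated by $\bigcup_{j\le d}I_j$. It is homogeneous, and its degree-$n$ part is spanned by the computable finite set of all $ugv$ of degree $n$ with $u,v$ (possibly empty) words and $g$ in the computed basis of some $I_j$, $j\le d$. So the condition "$I_n=I^{(d)}_n$" compares two explicitly given subgroups of a finitely generated free abelian group, and is decidable.

If $I$ is finitely generated, it is generated by the homogeneous components of its generators, which lie in $I$; so $I=I^{(d)}$ for some $d$. Conversely, each $I^{(d)}$ is finitely generated. With Lemma 1,
$$\langle T\rangle\text{ is finitely presented}\iff\exists d\ \forall n\ \bigl(I_n=I_n^{(d)}\bigr). \tag{2}$$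

Here is the exact point at which the natural algorithm stops working. For given $d$ we can test $n=d+1,d+2,\dots$. If a new relation appears, we learn that this $d$ was too small. If none appears, we learn nothing that we could ever report, unless we have a computable bound for the degree after which no new relation comes. For the five words, new relations keep coming: the element (1) has degree $2n+3$, and the argument above shows that it is not in $I^{(2n+2)}$, because each $I_j$ is spanned by differences of two distinct words of degree $j$, and a word of degree $<2n+3$ that occurs in $u_1u_3^nu_4$ is a proper factor. There the pattern was visible. In general we would need a pattern for every $T$.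

Compare (2) with a problem from computability. Let $W_0,W_1,\dots$ be the standard enumeration of the recursively enumerable sets, and $W_{i,s}$ the finite set of elements enumerated into $W_i$ within $s$ steps. Put $\mathrm{FIN}=\{i:W_i\text{ finite}\}$. Since $W_{i,s}$ is computable from $i,s$, increasing in $s$, with union $W_i$,
$$i\in\mathrm{FIN}\iff\exists d\ \forall n\ \bigl(n<d\ \text{ or }\ W_{i,n}=W_{i,d}\bigr). \tag{3}$$

**Definition (levels and reductions).** A set $A$ is $\Sigma^0_1$ if $i\in A\iff\exists d\,P(i,d)$ with $P$ decidable; it is $\Sigma^0_2$ if $i\in A\iff\exists d\,\forall n\,P(i,d,n)$ with $P$ decidable, and $\Sigma^0_3$ if $i\in A\iff\exists d\,\forall n\,\exists m\,P(i,d,n,m)$ with $P$ decidable. A *many-one reduction* of $A$ to $B$ is a computable map $g$ with $i\in A\iff g(i)\in B$. $B$ is $\Sigma^0_2$-*hard* if every $\Sigma^0_2$ set reduces to it, and $\Sigma^0_2$-*complete* if it is also in $\Sigma^0_2$.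

For instance, (3) shows that $\mathrm{FIN}$ is $\Sigma^0_2$. It is undecidable: given a Turing machine $e$, compute an index $g(e)$ of the set $\{s: e\text{ has not halted within }s\text{ steps}\}$. This set is finite if $e$ halts and consists of all $s$ otherwise, so $g(e)\in\mathrm{FIN}$ iff $e$ halts. The classical stronger fact (Rogers; Soare) is that $\mathrm{FIN}$ is $\Sigma^0_2$-complete; we use it only for the complexity statement (b) below.

The resemblance of (2) and (3) is the clue: each growth of $W_i$ should produce a new relation. The guess is wrong.

**Theorem 1.** There is no algorithm deciding, for a finite $T\subseteq\mathbb Z\langle X\rangle$, whether $\langle T\rangle$ is finitely presented.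

**Theorem 2.**

(a) There are a fixed finite set $T_0\subseteq\mathbb Z\langle x,y\rangle$, each of whose elements is a word or a difference of two words of equal length, and a computable sequence of words $w_0,w_1,\dots$ over $\{x,y\}$, such that $T_0$ freely generates a free subring and
$$\langle T_0\cup\{w_i\}\rangle\text{ is finitely presented}\iff W_i\text{ is finite}.$$
The same $T_0,w_i$ work for subalgebras of $R\langle x,y\rangle$ over any nonzero commutative unital ring $R$ (with "finitely presented $R$-algebra").

(b) For finite sets $T$ of homogeneous elements (with respect to word length), finite presentability of $\langle T\rangle$ is $\Sigma^0_2$-complete. For arbitrary finite $T$ it is $\Sigma^0_2$-hard and lies in $\Sigma^0_3$.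

(c) If $|X|\le1$, every finitely generated subring of $\mathbb Z\langle X\rangle$ is finitely presented. So two free generators in (a) is optimal.

Part (c) was proved in Section 1, and (2) shows that the homogeneous problem is in $\Sigma^0_2$. For arbitrary finite $T$, let $\pi:\mathbb Z\langle Y\rangle\to\langle T\rangle$, $y_t\mapsto t$, now without grading. Whether $\pi(g)=0$ is decidable. By Lemma 1, finite presentability means: there is a finite $B\subset\ker\pi$ such that for every $g\in\mathbb Z\langle Y\rangle$, either $\pi(g)\ne0$ or $g$ is a finite sum of elements $\pm u\beta v$ with $\beta\in B$ and $u,v$ possibly empty words. The last condition asks for the existence of a finite expression that can be checked, so it is $\Sigma^0_1$, and the whole statement is $\Sigma^0_3$. What remains are part (a) and the hardness in (b); Theorem 1 follows from (a).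

## 3. One computation gives one relation; the tails $b^ne$ give many

The first idea for undecidability is to encode a computation by rewriting. Suppose a machine step is a replacement $p\alpha s\to p\beta s$ of words. Put $\alpha-\beta$ and the context letters into $T$. If an initial word $w$ rewrites in $m$ steps $w=v_0\to v_1\to\dots\to v_m$, with $v_l=p_l\alpha_ls_l$ and $v_{l+1}=p_l\beta_ls_l$, then telescoping gives
$$w=\sum_{l<m}p_l(\alpha_l-\beta_l)s_l+v_m. \tag{4}$$
If $w\in T$, and $v_m$ is recognized as accepting by containing a further generator, (4) is a relation among the generators. But one computation, however long, gives only one relation of this kind, and one additional relation can never destroy finite presentability. Encoding the halting of one run is therefore of no use. We need infinitely many independent relations from one finite $T$ in the one case, and only finitely many in the other.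

The way out is to feed the computation from outside. In the subring we may multiply $w$ on the right by any word in the context letters. Let $b$ be a letter that serves as fuel and $e$ a letter that asks "is the machine in a flagged state now?". Then each product $wb^ne$ starts its own finite computation, and for each $n$ where the answer is yes there is one relation.

**A toy.** Let $X=\{\#,b,e,\rho\}$, one rule $\rho b\to b\rho$, one accepting word $\rho e$, and
$$T=\{\#,\ b,\ e,\ g,\ h,\ w\},\qquad g=\rho b-b\rho,\quad h=\rho e,\quad w=\#\rho .$$
From $\#\rho b^ne\to\#b\rho b^{n-1}e\to\dots\to\#b^n\rho e$ we get, for every $n\ge0$,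
$$w\,b^ne=\sum_{l<n}\#b^l\,g\,b^{n-1-l}e+\#b^n\,h . \tag{5}$$
For $n=0$ this reads $\#\rho e=\#h$, for $n=1$ it reads $\#\rho be=\#(\rho b-b\rho)e+\#b\rho e$. No relation in (5) follows from the others, as we shall be able to prove in Section 9, so this $\langle T\rangle$ is not finitely presented.

The letter $\#$ in $w$ matters. With $w=\rho$ in place of $\#\rho$, the set $T$ contains $\#,b,e,\rho$ and generates the whole free ring $\mathbb Z\langle X\rangle$, which is finitely presented. There the rewriting path of $wb$ runs into $bw$: two products $pws$ have meeting paths, and short relations such as $wb=g+bw$ make the long ones redundant. We must therefore ensure that the paths of different words $pws$ never meet.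

In the toy the only state moves to the right and remembers nothing. To have the flagged times depend on $W_i$ we let a state letter sweep back and forth over a tape word, simulating a Turing machine. Each round trip burns one $b$ and turns it into one new tape cell. Without fuel the motion stops, so all paths are finite, although the machine itself runs forever.

## 4. A Turing machine that visits $k_*$ whenever $W_i$ grows

**Step 1.** This step fixes the machine. Let $M$ be a deterministic Turing machine with state set $K$, tape alphabet $\Gamma$ containing the blank $\square$, one tape with cells $0,1,2,\dots$, and a total transition function $\delta:K\times\Gamma\to K\times\Gamma\times\{\text{left},\text{right}\}$. It has a computable family of nonempty inputs $\iota(i)=x_0x_1\cdots x_j\in\Gamma^*$, written on cells $0,\dots,j$, all other cells being blank. It starts in state $k_0$ at cell $0$. There is a distinguished state $k_*$, and: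

* on the inputs $\iota(i)$, $M$ never moves left from cell $0$;
* every transition $\delta(k_*,x)$, $x\in\Gamma$, moves right;
* on input $\iota(i)$, $M$ is in state $k_*$ at infinitely many times iff $W_i$ is infinite.

To see that such an $M$ exists, let $\iota(i)$ be a left-end mark $\vdash$ followed by $1^i$. The mark is used only in cell $0$ and never overwritten, and $M$ moves right whenever it reads it. $M$ runs through stages $s=0,1,2,\dots$. At stage $s$ it computes the finite sets $W_{i,s}\subseteq W_{i,s+1}$. If they differ, it enters $k_*$ once, leaves it by a right move that does not change the tape, and goes on to stage $s+1$. If they are equal, it goes directly to stage $s+1$. Transitions that never occur are defined as arbitrary right moves, so $\delta$ is total. Since each $W_{i,s}$ is finite and $W_i=\bigcup_sW_{i,s}$, the set $W_i$ is infinite iff $W_{i,s}\ne W_{i,s+1}$ for infinitely many $s$. Note that $M$ never halts.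

## 5. A length-preserving rewriting system with at most one redex

**Step 2.** This step writes down the words and rules, and checks that rewriting is a partial function with easily described domain.

Let $\Delta=\Gamma\sqcup(K\times\Gamma)$ and $C=\Delta\sqcup\{\#,\diamond,b,e\}$; here $\#$ and $\diamond$ mark the ends of the tape word. Let $Q$ consist of the *right-states* $\rho,\rho^*,\rho_k,\rho_k^*$ and the *left-states* $\lambda,\lambda_k$, for $k\in K$. The right-states $\rho^*,\rho^*_k$ are called *flagged*. A right-state travels to the right, and a subscript $k$ means that the state letter is carrying the machine state $k$ to a neighboring cell. The flag records that a step out of $k_*$ has been performed on the current trip to the right. Put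
$$X=C\sqcup Q,\qquad V=C^*QC^*,$$
where $C^*$ is the set of all words over $C$, including the empty one. So $V$ is the set of words with exactly one letter from $Q$.

The rules $\alpha\to\beta$ are the following, with $x\in\Gamma$ and $k\in K$.

1. $\rho x\to x\rho$, $\ \rho^*x\to x\rho^*$, $\ \rho_kx\to(k,x)\rho$, $\ \rho_k^*x\to(k,x)\rho^*$.
2. If $\delta(k,x)=(k',x',\text{right})$: $\ \rho\,(k,x)\to x'\rho_{k'}$ when $k\neq k_*$, and $\rho\,(k,x)\to x'\rho^*_{k'}$ when $k=k_*$. If $\delta(k,x)$ moves left: $\ \rho\,(k,x)\to(k,x)\rho$.
3. (right turns) $\rho\diamond b\to\square\lambda\diamond$, $\ \rho^*\diamond b\to\square\lambda\diamond$, $\ \rho_k\diamond b\to(k,\square)\lambda\diamond$, $\ \rho^*_k\diamond b\to(k,\square)\lambda\diamond$.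
4. $x\lambda\to\lambda x$, $\ x\lambda_k\to\lambda(k,x)$. If $\delta(k,x)=(k',x',\text{left})$: $\ (k,x)\lambda\to\lambda_{k'}x'$. If $\delta(k,x)$ moves right: $\ (k,x)\lambda\to\lambda(k,x)$.
5. (left turn) $\#\lambda\to\#\rho$.

The *acceptors* are the words $\sigma\diamond e$ with $\sigma$ a flagged right-state. Let $H\subseteq V$ be the set of words $pas$ with $a$ an acceptor and $p,s\in C^*$.

Every left-hand side contains exactly one letter from $Q$. If it is a right-state, it is the first letter, and what follows is a single letter of $\Delta$ or the pair $\diamond b$; for each right-state and each such continuation there is at most one rule. If it is a left-state, it is the last letter, preceded by one letter of $C$; for each such pair there is at most one rule. A word $v\in V$ has exactly one letter from $Q$, so at most one left-hand side occurs in $v$, at one place only. Hence there is a partial map $f:V\to V$ with $f(p\alpha s)=p\beta s$, and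

* (F1) $(\text{rule},p,s)\mapsto p\alpha s$ is a bijection onto $\operatorname{dom}f$; $\ (a,p,s)\mapsto pas$ is a bijection onto $H$; and $H\cap\operatorname{dom}f=\emptyset$.

The last statement holds because in an element of $H$ the $Q$-letter is a right-state followed by $\diamond e$, so no left-hand side occurs. All rules preserve length. The *orbit* of $v\in V$ is $v,f(v),f^2(v),\dots$, as long as defined.

**Step 3.** This step excludes cycles; it will be needed for linear independence.

**Lemma 3.** $f$ has no periodic points.

*Proof.* No rule increases the number of letters $b$, and right turns decrease it. So a cycle uses no right turn. Without right turns, a right-state is followed by a right-state (rules 1, 2), and the part of the word to the right of the $Q$-letter gets strictly shorter. So if a right-state occurred in the cycle, all words from there on would have right-states and ever shorter right parts, and the cycle could not close. Hence the cycle has only left-states, uses no left turn, and therefore uses only rules 4. Then the part to the left of the $Q$-letter gets strictly shorter at each step, a contradiction. $\square$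

## 6. Round trips simulate the machine

Fix $i$, the input $x_0\cdots x_j=\iota(i)$, and the run $\kappa_0,\kappa_1,\dots$ of $M$ on it. Put
$$w=\#\,\rho\,(k_0,x_0)\,x_1\cdots x_j\,\diamond .$$

**Definition.** A word $u\in\Delta^N$ *represents* $\kappa_t$ if the head position $h$ of $\kappa_t$ is $<N$, all cells $\ge N$ are blank, and $u$ lists the contents of cells $0,\dots,N-1$, with the entry for cell $h$ replaced by the pair (state, symbol).

For example, $(k_0,x_0)x_1\cdots x_j\in\Delta^{j+1}$ represents $\kappa_0$.

**A run by hand.** Suppose the input is $\vdash1$ and part of the table is $\delta(k_0,\vdash)=(k_1,\vdash,\text{right})$, $\delta(k_1,1)=(k_2,1,\text{left})$, $\delta(k_2,\vdash)=(k_*,\vdash,\text{right})$, $\delta(k_*,1)=(k_3,1,\text{right})$. So $\kappa_3$ is in state $k_*$ at cell $1$. The orbit of $wbbe$ begins with a trip to the right, a right turn, and a trip to the left: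
$$\#\rho(k_0,\vdash)1\diamond bbe\to\#\!\vdash\!\rho_{k_1}1\diamond bbe\to\#\!\vdash\!(k_1,1)\rho\diamond bbe\to\#\!\vdash\!(k_1,1)\square\lambda\diamond be$$
$$\to\#\!\vdash\!(k_1,1)\lambda\square\diamond be\to\#\!\vdash\!\lambda_{k_2}1\square\diamond be\to\#\lambda(k_2,\vdash)1\square\diamond be\to\#\rho(k_2,\vdash)1\square\diamond be .$$
Two machine steps were made, and the tape word now represents $\kappa_2$. The next trip to the right makes the step to $\kappa_3$ and arrives at $\#\!\vdash\!(k_*,1)\square\rho\diamond be$. The turn gives $\#\!\vdash\!(k_*,1)\square\square\lambda\diamond e$, and the trip to the left changes nothing, since the step out of $k_*$ is a right move: we reach $\#\rho\!\vdash\!(k_*,1)\square\square\diamond e$. Then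
$$\#\rho\!\vdash\!(k_*,1)\square\square\diamond e\to\#\!\vdash\!\rho(k_*,1)\square\square\diamond e\to\#\!\vdash\!1\rho^*_{k_3}\square\square\diamond e\to\#\!\vdash\!1(k_3,\square)\rho^*\square\diamond e\to\#\!\vdash\!1(k_3,\square)\square\rho^*\diamond e ,$$
which lies in $H$. The orbit of $we$ stops at $\#\!\vdash\!(k_1,1)\rho\diamond e$ and that of $wbe$ at $\#\!\vdash\!(k_*,1)\square\rho\diamond e$; neither meets $H$.

**Step 4.** This step analyzes one trip in each direction. Let $u\in\Delta^N$ represent $\kappa_t$, let $k,x,h$ be the state, the scanned symbol and the head position of $\kappa_t$, and let $p,s\in C^*$.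

*R-sweep.* Start with $p\#\rho u\diamond s$. By rule 1, $\rho$ passes the entries of cells $0,\dots,h-1$ unchanged and meets $(k,x)$. If the move at $\kappa_t$ is left, $\rho$ passes $(k,x)$ and then the remaining entries unchanged. If it is right, with $\delta(k,x)=(k',x',\text{right})$, then $\rho(k,x)$ becomes $x'\rho_{k'}$, or $x'\rho^*_{k'}$ if $k=k_*$. If moreover $h<N-1$, the next entry $y\in\Gamma$ becomes $(k',y)$, the $Q$-letter becomes $\rho$, resp. $\rho^*$, and it passes the remaining entries unchanged. So after $N$ steps the orbit reaches $p\#u'\sigma\diamond s$, where:

* if the move is left, then $u'=u$ and $\sigma=\rho$;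
* if it is right and $h<N-1$, then $u'$ represents $\kappa_{t+1}$ and $\sigma\in\{\rho,\rho^*\}$;
* if it is right and $h=N-1$, then $u'\in\Gamma^N$ lists cells $0,\dots,N-1$ of $\kappa_{t+1}$, and $\sigma\in\{\rho_{k'},\rho^*_{k'}\}$ with $k'$ the state of $\kappa_{t+1}$.

In all cases $\sigma$ is flagged iff $k=k_*$; in the first case both fail, because moves from $k_*$ are right moves.

*Right turn.* If $s=bs''$, the next word (rule 3) is $p\#u'y\lambda\diamond s''$ with $y=\square$ in the first two cases and $y=(k',\square)$ in the third. Cell $N$ is blank in $\kappa_t$ and in $\kappa_{t+1}$. So $u'y\in\Delta^{N+1}$ represents $\kappa_t$ if the move was left, and $\kappa_{t+1}$ if it was right.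

*L-sweep.* Start with $p\#u\lambda\diamond s$, where again $u\in\Delta^N$ represents $\kappa_t$. By rule 4, $\lambda$ passes the entries of cells $N-1,\dots,h+1$ unchanged and meets $(k,x)$. If the move at $\kappa_t$ is right, $\lambda$ passes $(k,x)$ and all further entries unchanged. If it is left, with $\delta(k,x)=(k',x',\text{left})$, then $h\ge1$; $(k,x)\lambda$ becomes $\lambda_{k'}x'$, the entry $y\in\Gamma$ of cell $h-1$ becomes $(k',y)$, the $Q$-letter becomes $\lambda$, and it passes the rest unchanged. So the orbit reaches $p\#\lambda u''\diamond s$ and then, by rule 5, $p\#\rho u''\diamond s$, where $u''\in\Delta^N$ represents $\kappa_{t+1}$ if the move is left, and $u''=u$ if it is right.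

**Step 5.** This step iterates the round trips and locates the visits to $k_*$.

**Lemma 4.** There are integers $0=t_0<t_1<t_2<\cdots$, words $u_n\in\Delta^{j+1+n}$ and right-states $\sigma_n$, depending only on $i$ and $n$, such that for all $n\ge0$ and $p,s'\in C^*$ the orbit of $p\,w\,b^ns'$ reaches $p\#u_n\sigma_n\diamond s'$. Moreover $\sigma_n$ is flagged iff $\kappa_{t_n}$ is in state $k_*$, and every $t$ with $\kappa_t$ in state $k_*$ equals $t_n$ for a unique $n$.

*Proof.* By induction on $n$ we show that the orbit of $pwb^ns'$ reaches a word $p\#\rho\hat u_n\diamond s'$ in which $\hat u_n\in\Delta^{j+1+n}$ represents $\kappa_{t_n}$ and depends only on $i,n$. For $n=0$ the word $pws'$ itself has this form, with $\hat u_0=(k_0,x_0)x_1\cdots x_j$ and $t_0=0$. Given this for $n$ and all $s'$, apply it with $bs'$ in place of $s'$. An R-sweep, a right turn using the letter $b$, and an L-sweep lead from $p\#\rho\hat u_n\diamond bs'$ to $p\#\rho\hat u_{n+1}\diamond s'$, by Step 4. If the move at $\kappa_{t_n}$ is left, the R-sweep performs no step and the L-sweep performs this one, so $t_{n+1}=t_n+1$. If it is right, the R-sweep performs it, and the L-sweep performs the step from $\kappa_{t_n+1}$ iff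 that step is a left move. So
$$t_{n+1}\in\{t_n+1,\,t_n+2\},\quad\text{and if }t_{n+1}=t_n+2\text{, the step from }\kappa_{t_n+1}\text{ is a left move.} \tag{6}$$
Now let $p\#u_n\sigma_n\diamond s'$ be the end of the R-sweep that starts from $p\#\rho\hat u_n\diamond s'$. By Step 4, $\sigma_n$ is flagged iff $\kappa_{t_n}$ is in state $k_*$. By (6), every time $t$ that is skipped by the sequence $(t_n)$ has a left move, so $\kappa_t$ is not in state $k_*$. The $t_n$ are strictly increasing, so $n$ is unique. $\square$

Define
$$E=\{n:\sigma_n\text{ is flagged}\},\qquad\Lambda=\{b^ne:n\in E\}.$$
By Lemma 4, $n\mapsto t_n$ is a bijection from $E$ to the set of times at which $M$ is in state $k_*$. Hence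
$$\Lambda\text{ is finite}\iff W_i\text{ is finite}. \tag{7}$$

**Step 6.** This step describes the orbits of all products $pws$ with $p,s\in C^*$ and shows that they do not meet. It is the only information about the machine that the algebra will use.

**Lemma 5.** For $p,s\in C^*$ the orbit of $pws$ is finite. It meets $H$ iff $s\in\Lambda C^*$, and in that case its last element lies in $H$. The orbits of $pws$ and $p_1ws_1$ are disjoint if $(p,s)\ne(p_1,s_1)$.

*Proof.* Write $s=b^ns'$ with $s'\notin bC^*$. By Lemma 4 the orbit reaches $\tau=p\#u_n\sigma_n\diamond s'$. Here $f$ is undefined, because the right-state $\sigma_n$ is followed by $\diamond$ and then not by $b$. So $\tau$ is the last element. The earlier elements lie in $\operatorname{dom}f$, hence not in $H$. And $\tau\in H$ iff $s'\in eC^*$ and $\sigma_n$ is flagged, that is, iff $s\in\Lambda C^*$.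

Two finite orbits that intersect have the same last element. So it suffices that $\tau$ determines $(p,s)$. Since $u_n\in\Delta^*$ contains no $\#$, the last $\#$ before the $Q$-letter of $\tau$ gives $p$ and $u_n$. Then $n=|u_n|-j-1$, and $s'$ is what follows the letter $\diamond$ after the $Q$-letter. So $s=b^ns'$ is determined. $\square$

For later reference: (F2) is Lemma 3, (F3) is Lemma 5, and (F4) says that $(p,s)\mapsto pws$ is injective on $C^*\times C^*$ and that no element of $\Lambda$ is a proper prefix of another. In (F4), $w$ has exactly one $Q$-letter, so the position of $w$ in $pws$ is determined; and $b^{n'}e=b^ne\,s$ forces $n=n'$ with $s$ empty.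

## 7. Independence of the translates $p\,g_z\,s$

Let $A=R\langle X\rangle$, graded by $Q$-degree, the number of letters from $Q$. Write $A_m$ for the component of degree $m$; thus $A_1$ is free over $R$ with basis $V$. For each rule $r:\alpha_r\to\beta_r$ let $g_r=\alpha_r-\beta_r$; for each acceptor $a$ let $g_a=a$; and let $g_w=w$. Put
$$T'=C\cup\{g_r\}_r\cup\{g_a\}_a,\qquad T=T'\cup\{w\},\qquad S=\langle T\rangle .$$
The sets are finite, and $T'$ does not depend on $i$. Let $Z$ be the set of all indices $r,a,w$. The letters of $Q$ do not belong to $T$: a state letter enters $S$ only inside some $g_z$.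

Call $(z,s)\in Z\times C^*$ *admissible* if $z\ne w$ or $s\notin\Lambda C^*$.

**Step 7.** This step shows that, apart from the products $w\mu\cdots$ with $\mu\in\Lambda$, there is no linear relation in $Q$-degree $1$.

**Lemma 6.** The elements $p\,g_z\,s$, with $p\in C^*$ and $(z,s)$ admissible, are $R$-linearly independent in $A_1$.

*Proof.* By (F1) and (F4) these elements are, each occurring once, the elements $v-f(v)$ for $v\in\operatorname{dom}f$, the elements $v\in H$, and the elements $v\in B:=\{pws:s\notin\Lambda C^*\}$. Suppose
$$\sum_{v\in\operatorname{dom}f}a_v\,(v-f(v))+\sum_{v\in H}b_v\,v+\sum_{v\in B}c_v\,v=0 \tag{8}$$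
is a finite relation.

First the $c_v$. Define $v\sim v'$ if the orbits of $v$ and $v'$ intersect. This is transitive: if the orbits of $v,v'$ share $x$ and those of $v',v''$ share $y$, then $x$ and $y$ both lie in the orbit of $v'$, and the later of the two lies in all three orbits. So $\sim$ is an equivalence relation. For $v_0\in B$ let $\varphi:A_1\to R$ be the linear map that is $1$ on the basis words $\sim v_0$ and $0$ on the others. It kills every $v-f(v)$, since $v\sim f(v)$. It kills $H$: an $h\in H$ is not in $\operatorname{dom}f$, so its orbit is $h$ alone; if $h\sim v_0$, then $h$ lies in the orbit of $v_0=pws$ with $s\notin\Lambda C^*$, contradicting Lemma 5. It kills $B\setminus\{v_0\}$ by the disjointness in Lemma 5. Applying $\varphi$ to (8) gives $c_{v_0}=0$.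

Now the $a_v$. Let $A'=\{v\in\operatorname{dom}f:a_v\ne0\}$, a finite set, and suppose $A'\neq\emptyset$. If $A'\subseteq f(A')$, then by counting $f(A')=A'$ and $f$ permutes the finite set $A'$, contradicting Lemma 3. So there is $v\in A'\setminus f(A')$. What is the coefficient of the word $v$ in (8)? The term $a_v(v-f(v))$ contributes $a_v$, since $f(v)\neq v$ by Lemma 3. No other term of the first sum contributes, since $v\notin f(A')$. The second sum does not contribute, since $v\in\operatorname{dom}f$ is not in $H$. So $a_v=0$, a contradiction. Hence all $a_v=0$, and then all $b_v=0$. $\square$

## 8. The presentation of $S$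

Let $Y=\{y_c:c\in C\}\cup\{y_z:z\in Z\}$ and $\pi:R\langle Y\rangle\to S$, $y_c\mapsto c$, $y_z\mapsto g_z$. For $u=c_1\cdots c_m\in C^*$ write $y_u=y_{c_1}\cdots y_{c_m}$.

**Step 8.** This step writes down one relation for each $\mu\in\Lambda$. Let $v_0=w\mu,v_1,\dots,v_m$ be the orbit of $w\mu$. By Lemma 5 it is finite with $v_m=p_mas_m\in H$, and $v_l=p_l\alpha_{r_l}s_l$, $v_{l+1}=p_l\beta_{r_l}s_l$ for $l<m$. Telescoping as in (4),
$$w\mu=\sum_{l<m}p_l\,g_{r_l}s_l+p_m\,g_a\,s_m ,$$
and hence
$$\theta_\mu:=y_wy_\mu-\sum_{l<m}y_{p_l}y_{r_l}y_{s_l}-y_{p_m}y_ay_{s_m}\in\ker\pi . \tag{9}$$

**Step 9.** This step shows that there are no other relations. Lemma 6 settles products with one $g_z$; for several factors we peel off the last one.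

**Proposition 7.** $\ker\pi$ is generated as an ideal by $\{\theta_\mu:\mu\in\Lambda\}$.

*Proof.* Call a nonempty word over $Y$ *normal* if it has no factor $y_wy_\mu$ with $\mu\in\Lambda$. Modulo $\theta_\mu$, a factor $y_wy_\mu$ can be replaced by a combination of words without $y_w$. Each replacement lowers the number of letters $y_w$. So every element of $R\langle Y\rangle$ is congruent, modulo the ideal generated by the $\theta_\mu$, to a combination of normal words. If we show that the images under $\pi$ of distinct normal words are linearly independent, then for an element of $\ker\pi$ this combination is $0$, and the proposition follows.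

Give $R\langle Y\rangle$ the grading $\deg y_c=0$, $\deg y_z=1$. Then $\pi$ maps degree $m$ into $A_m$, so we may treat each degree $m$ separately. For $m=0$, distinct words have distinct words over $C$ as images. A word of degree $m\ge1$ is
$$y_{c_0}\,y_{z_1}\,y_{c_1}\cdots y_{z_m}\,y_{c_m},\qquad c_l\in C^*,\ z_l\in Z .$$
A factor $y_wy_\mu$ occurs in it iff for some $l\ge1$ we have $z_l=w$ and $\mu$ is a prefix of $c_l$. So the word is normal iff all $(z_l,c_l)$, $1\le l\le m$, are admissible. For $m=1$ the images are the elements $c_0g_{z_1}c_1$ with $(z_1,c_1)$ admissible, and Lemma 6 applies.

Let $m\ge2$, and assume independence in degree $m-1$. Consider a linear relation among images of normal words of degree $m$. Group its terms by the last pair $\omega=(z_m,c_m)$, put $n_\omega=g_{z_m}c_m$, and write the relation as $\sum_\omega x_\omega n_\omega=0$, where $x_\omega\in A_{m-1}$ is the corresponding combination of images of distinct normal words of degree $m-1$. Let $U$ be the set of words over $X$ of $Q$-degree $m-1$ that end in a letter of $Q$. Each basis word of $A_{m-1}$ is uniquely $uc$ with $u\in U$, $c\in C^*$: cut after the last $Q$-letter. Write $x_\omega=\sum_{u,c}\xi_{\omega,u,c}\,uc$.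 Then
$$\sum_{u\in U}u\Bigl(\sum_{\omega,c}\xi_{\omega,u,c}\,c\,n_\omega\Bigr)=0 .$$
Each inner sum lies in $A_1$, and each word of $Q$-degree $m$ is uniquely $uv$ with $u\in U$, $v\in V$: cut after the $(m-1)$-st $Q$-letter. So all inner sums vanish. The elements $c\,n_\omega=c\,g_{z_m}c_m$, for distinct pairs $(c,\omega)$ with $\omega$ admissible, are independent by Lemma 6. So all $\xi_{\omega,u,c}=0$, and all $x_\omega=0$. By the assumption for degree $m-1$, all coefficients of the relation vanish. $\square$

**Corollary 8.** $T'$ freely generates a free subalgebra of $R\langle X\rangle$ (for $R=\mathbb Z$, a free subring).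

*Proof.* All words not involving $y_w$ are normal, so their images are linearly independent. $\square$

## 9. $S$ is finitely presented exactly when $W_i$ is finite

**Step 10.** This step shows that infinitely many $\theta_\mu$ cannot be replaced by finitely many. What makes it work is that the words $b^ne$ are not prefixes of each other.

**Proposition 9.** $S$ is finitely presented iff $\Lambda$ is finite, that is, iff $W_i$ is finite.

*Proof.* If $\Lambda$ is finite, $S$ is finitely presented by Proposition 7.

Let $\Lambda$ be infinite and suppose that $S$ is finitely presented. By Lemma 1, $\ker\pi$ is a finitely generated ideal. By Proposition 7 each of its finitely many generators lies in the ideal generated by finitely many $\theta_\mu$. So $\ker\pi$ is generated by $\{\theta_\mu:\mu\in\Lambda_0\}$ for some finite $\Lambda_0\subset\Lambda$. Pick $\mu'\in\Lambda\setminus\Lambda_0$. The $\theta_\mu$ are homogeneous of degree $1$ in the grading $\deg y_c=0$, $\deg y_z=1$. Hence the degree-$1$ part of the ideal is spanned by the elements $y_p\theta_\mu y_s$ with $\mu\in\Lambda_0$ and $p,s\in C^*$. Let $\Theta$ be the projection of the degree-$1$ part of $R\langle Y\rangle$ onto the span of the words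 containing $y_w$ that kills all other words. By (9),
$$\Theta(y_p\theta_\mu y_s)=y_p\,y_w\,y_{\mu s},\qquad\Theta(\theta_{\mu'})=y_wy_{\mu'} .$$
Since $\theta_{\mu'}$ lies in the ideal, the word $y_wy_{\mu'}$ is in the span of the words $y_py_wy_{\mu s}$. Distinct words are linearly independent and $R\ne0$, so it equals one of them. So $\mu'=\mu s$ for some $\mu\in\Lambda_0$, $s\in C^*$. But $b^{n'}e=b^ne\,s$ forces $n=n'$, so $\mu'=\mu\in\Lambda_0$, a contradiction. The last equivalence of the statement is (7). $\square$

**The toy again.** Sections 7 and 8 and Step 10, up to the use of (7), rest on (F1)–(F4) only, and the toy of Section 3 satisfies them, with $C=\{\#,b,e\}$, $Q=\{\rho\}$ and $\Lambda=\{b^ne:n\ge0\}$. (F1) is clear, since a word of $V$ is in $\operatorname{dom}f$ iff $\rho$ is followed by $b$, and in $H$ iff $\rho$ is followed by $e$. (F2) holds because the part to the right of $\rho$ gets shorter. For (F3), with $s=b^ns'$, $s'\notin bC^*$, the orbit of $p\#\rho s$ ends in $p\#b^n\rho s'$. This lies in $H$ iff $s'\in eC^*$, and it determines $p$ and $n$ through the last $\#$ before $\rho$, and $s'$. (F4) is clear. So the toy ring is not finitely presented, and (5) lists a set of defining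 relations none of which can be omitted: the argument of Step 10, with $\Lambda_0=\Lambda\setminus\{\mu'\}$, does not need $\Lambda_0$ to be finite.

**The degree-by-degree search on $T$.** Let $R=\mathbb Z$ and use word length over $X$ as in Section 2. Since the rules preserve length, $\theta_\mu$ with $\mu=b^ne$ is homogeneous of degree $|w|+n+1$. By Proposition 7, $I^{(d)}$ is the ideal generated by the $\theta_\mu$ of degree at most $d$; and by the argument of Step 10, no $\theta_{\mu'}$ is in the ideal generated by the others. So the search meets a new relation exactly in the degrees $|w|+n+1$ with $n\in E$. It follows the growth of $W_i$ and can say no more about the future than an enumeration of $W_i$ can.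

**Step 11.** This step collects the theorems.

*Proof of Theorem 2(a).* The alphabet $X$ and the set $T'$ are fixed, and $w=w(i)$ is computable from $i$. By Proposition 9, $\langle T'\cup\{w(i)\}\rangle$ is finitely presented iff $i\in\mathrm{FIN}$. It remains to pass to two generators. Choose $\ell\geq1$ with $2^\ell\ge|X|$ and an injection $X\to\{x,y\}^\ell$. The induced homomorphism $R\langle X\rangle\to R\langle x,y\rangle$ maps distinct words to distinct words, since the image of a word can be cut into blocks of length $\ell$; so it is injective. It multiplies word lengths by $\ell$ and carries $\langle T\rangle$ isomorphically onto the subalgebra generated by the image of $T$. Let $T_0,w_i$ be the images of $T',w(i)$. The elements of $T'$ are words or differences of two words of the same length, because all rules preserve length; so the elements of $T_0$ have the same property. $T_0$ is a free generating set by Corollary 8. Neither $T_0$ nor $w_i$ depends on $R$: they have coefficients $\pm1$ and were defined by the same formulas for all $R$. $\square$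

*Proof of Theorem 1.* An algorithm as in the question, applied to the sets $T_0\cup\{w_i\}$ with $R=\mathbb Z$, would decide $\mathrm{FIN}$, which is undecidable. $\square$

*Proof of Theorem 2(b).* The upper bounds $\Sigma^0_2$ (homogeneous $T$) and $\Sigma^0_3$ (arbitrary $T$) were proved in Section 2. The set $T_0\cup\{w_i\}$ consists of homogeneous elements and is computable from $i$, so $i\mapsto T_0\cup\{w_i\}$ is a many-one reduction of $\mathrm{FIN}$ to both problems. Since $\mathrm{FIN}$ is $\Sigma^0_2$-complete, both are $\Sigma^0_2$-hard. $\square$

For arbitrary finite $T$ the exact level between these two bounds is not determined by this argument. Part (c) of Theorem 2 is the one-variable case of Section 1: there the algorithm exists, and its answer is always "finitely presented".
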